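# Forms of degree $k+2$ do not cut out $k$-th secant varieties in high dimension

## 1. Two theorems on the zeros of forms of degree $k+2$

Varieties are over an algebraically closed field $\Bbbk$ of characteristic zero, and $Sec^kX$ is the closure of the union of all $k$-planes spanned by $k+1$ points of $X\subset\mathbb P^N$.

**Theorem A.** Let $d=41$, $k=312$, $n\ge 3$, and let $X=\mathbb P^{41}$ be embedded by the complete linear system $|\mathcal O(n)|$. The common zero locus of all forms of degree $k+2=314$ vanishing on $Sec^kX$ contains a linear space $\mathbb P^{13243}$, while $\dim Sec^kX\le 13145$. So $Sec^kX$ is not cut out, even set-theoretically, by forms of degree $k+2$.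

For $d\ge 1$ put $a_0(d)=\lfloor d^2/9\rfloor+3d+5$.

**Theorem B.** Let $X$ be a smooth projective irreducible variety of dimension $d\ge 41$, let $L$ be ample on $X$, and let $k\ge a_0(d)-2$. Then for all $n\gg0$, in the embedding by $|L^n|$, the common zero locus of all forms of degree $k+2$ vanishing on $Sec^kX$ has dimension strictly larger than $\dim Sec^kX$.

These theorems disprove the following statement from Peter Vermeire, "Secant Varieties and Birational Geometry", arXiv:math/9911078 (1999).

**Conjecture (false).** Let $L$ be an ample line bundle on a smooth projective irreducible variety $X$, and fix $k\ge1$. Then for all $n\gg0$, $L^n$ embeds $X$ so that $Sec^kX$ is ideal-theoretically defined by forms of degree $k+2$, and furthermore satisfies condition $(K_{k+2})$.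

Here the embedding is $X\subset\mathbb P H^0(X,L^n)^*$, given by $|L^n|$. Theorem A says the Conjecture fails for $(\mathbb P^{41},\mathcal O(1),312)$ at every $n\ge3$. Theorem B says it fails for every smooth projective $X$ of dimension $d\ge 41$, every ample $L$, and every $k\ge\lfloor d^2/9\rfloor+3d+3$.

## 2. Secant varieties, condition $(K_r)$, and why zero loci suffice

**Secant varieties.** $Sec^1X$ is the usual secant line variety. Two examples: for the twisted cubic in $\mathbb P^3$, $Sec^1X=\mathbb P^3$; for $\mathbb P^d$ embedded by $|\mathcal O(2)|$, the ambient space is the projective space of symmetric $(d+1)\times(d+1)$ matrices, $X$ is the set of matrices of rank $1$, and $Sec^kX$ is the set of matrices of rank $\le k+1$. In the second example the minors of size $k+2$ cut out $Sec^kX$, and they have degree $k+2$.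

**Condition $(K_r)$.** A closed subscheme $Y\subset \mathbb P^N$ satisfies $(K_r)$ if it is scheme-theoretically cut out by forms $F_0,\dots,F_s$ of degree $r$ such that the Koszul relations $F_j\cdot F_i-F_i\cdot F_j=0$ are generated by relations with linear coefficients. Green's condition $(N_2)$ implies $(K_2)$. For the twisted cubic, the three $2\times 2$ minors of $\begin{pmatrix}x_0&x_1&x_2\\x_1&x_2&x_3\end{pmatrix}$ have a module of relations generated by two linear ones (Hilbert–Burch), so $(K_2)$ holds. By contrast, for two quadrics without common factor every relation is a multiple of the Koszul one, which is quadratic, so such a pair of forms does not do.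

**What has to be refuted.** If the homogeneous ideal of $Sec^kX$ is generated by forms of degree $k+2$, then $Sec^kX$ is the common zero locus of these forms. If $Sec^kX$ satisfies $(K_{k+2})$, it is scheme-theoretically, hence set-theoretically, cut out by some forms of degree $k+2$. In either case the common zero locus of *all* forms of degree $k+2$ vanishing on $Sec^kX$ is $Sec^kX$ itself. So a zero locus that is too large refutes both assertions, and we never have to look at syzygies.

A restriction on the dimension of $X$ is necessary. For curves the Conjecture is true by a theorem of Ein–Niu–Park (*Singularities and syzygies of secant varieties of nonsingular projective curves*, Invent. Math. 222 (2020)): if $\deg L\ge 2g+2k+1+p$, then $Sec^kX$ satisfies $N_{k+2,p}$, and one takes $p=2$.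

## 3. From forms to symmetric polynomials vanishing on diagonals

Throughout put $m=k+2$, so $m\geq 3$ and $Sec^{k}X=Sec^{m-2}X$ is swept out by spans of $m-1$ points.

**Set-up.** Let $X$ be smooth projective irreducible of dimension $d$, $A$ a very ample line bundle, $W=H^0(X,A)$, and $X\subset\mathbb P(W^*)$, where $x$ goes to the line spanned by the evaluation functional $\mathrm{ev}_x$ (defined up to scalar). The $\mathrm{ev}_x$ span $W^*$, since a section killed by all of them is $0$. A form of degree $b$ is an element $\Phi\in S^bW$, regarded as a function on $W^*$. It has a polarization: the symmetric $b$-linear form $\tilde\Phi$ on $W^*$ with $\Phi(\lambda)=\tilde\Phi(\lambda,\dots,\lambda)$. For example, if $\Phi=\det$ on symmetric $m\times m$ matrices and $y_1,\dots,y_m\in \Bbbk^m$, then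
$$\det\Big(\sum_i c_i\,y_iy_i^{T}\Big)=c_1\cdots c_m\det(y_1,\dots,y_m)^2,\qquad\text{so}\qquad \tilde\Phi(y_1y_1^T,\dots,y_my_m^T)=\tfrac1{m!}\det(y_1,\dots,y_m)^2 .$$

Consider, for $\Phi\in S^bW$ with $b\ge2$, the property
$$\tilde\Phi(\mathrm{ev}_x,\mathrm{ev}_x,\mu_3,\dots,\mu_b)=0\quad\text{for all }x\in X,\ \mu_i\in W^*. \tag{1}$$

**Lemma 1.** If $\Phi\in S^mW$ ($m\ge3$) vanishes on $Sec^{m-2}X$, and $\dim W\ge m-1$, then $\Phi$ satisfies (1). If $\Phi\in S^mW$ satisfies (1), then so does every contraction $\Psi(\lambda)=\tilde\Phi(\lambda^{b},\mu_1,\dots,\mu_{m-b})$ with $2\le b\le m$ and $\mu_i\in W^*$.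

(Here $\lambda^b$ means that $\lambda$ fills $b$ slots. The condition $\dim W\ge m-1$ only ensures that $m-1$ general points of $X$ span an $(m-2)$-plane. It holds in both theorems: $\dim W\ge\binom{44}{3}>313$ in Theorem A, and $n\gg0$ in Theorem B.)

*Proof.* For general $x_1,\dots,x_{m-1}\in X$ the vectors $\mathrm{ev}_{x_i}$ are independent, so $\sum c_i\mathrm{ev}_{x_i}$ lies in the cone over $Sec^{m-2}X$; by continuity this holds for all $x_i$. Hence $\Phi(\sum_{i=1}^{m-1}c_i\mathrm{ev}_{x_i})$ is zero as a polynomial in the $c_i$. Its coefficient at $c_1^2c_2\cdots c_{m-1}$ is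
$$\tfrac{m!}{2}\,\tilde\Phi(\mathrm{ev}_{x_1},\mathrm{ev}_{x_1},\mathrm{ev}_{x_2},\dots,\mathrm{ev}_{x_{m-1}}).$$
So this vanishes for all $x_i$, and since the $\mathrm{ev}_x$ span $W^*$ we may replace $\mathrm{ev}_{x_2},\dots,\mathrm{ev}_{x_{m-1}}$ by arbitrary functionals. For the second claim, the polarization of $\Psi$ is $\tilde\Phi(\cdot,\dots,\cdot,\mu_1,\dots,\mu_{m-b})$, and (1) for $\Phi$ gives (1) for $\Psi$. $\square$

A similar argument shows that *no nonzero form of degree $b\le k+1$ vanishes on $Sec^kX$*: the coefficient of $c_1\cdots c_b$ in $\Phi(\sum c_i\mathrm{ev}_{x_i})$ is $b!\,\tilde\Phi(\mathrm{ev}_{x_1},\dots,\mathrm{ev}_{x_b})$, and its vanishing forces $\tilde\Phi=0$. So in Theorems A and B the ideal of $Sec^kX$ needs generators of degree $>k+2$.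

**Definition.** For $V=\Bbbk^d$ let $K_m=K_m(V)$ be the space of polynomials $F(x_1,\dots,x_m)$ on $V^m$ that are invariant under $S_m$ and vanish on every diagonal $x_i=x_j$, $i\ne j$. Degree means total degree. The homogeneous components of an element of $K_m$ lie in $K_m$.

**The dictionary for $\mathbb P^d$.** Let $X=\mathbb P^d$ and $A=\mathcal O(n)$. In an affine chart $V=\Bbbk^d$, $W$ is the space of polynomials of degree $\le n$ on $V$, and $S^mW$ is the space of symmetric polynomials in $x_1,\dots,x_m\in V$ of degree $\le n$ in each $x_i$, via $F(x_1,\dots,x_m)=\tilde\Phi(\mathrm{ev}_{x_1},\dots,\mathrm{ev}_{x_m})$. If $\Phi$ vanishes on $Sec^{m-2}X$, then (1) says $F\in K_m$. Conversely, if $F\in K_m$, then expanding $\Phi(\sum_{i=1}^{m-1}c_i\mathrm{ev}_{x_i})$ gives only terms in which some point is repeated, so $\Phi$ vanishes on $Sec^{m-2}X$. Thus *the forms of degree $m$ vanishing on $Sec^{m-2}X$ are the elements of $K_m(\Bbbk^d)$ of degree $\le n$ in each $x_i$.*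

**By hand: $d=1$.** A symmetric polynomial in $m$ scalar variables that vanishes at $x_i=x_j$ is divisible by $x_i-x_j$, and, being even in $x_i-x_j$, by $(x_i-x_j)^2$. So every element of $K_m(\Bbbk)$ is $\prod_{i<j}(x_i-x_j)^2$ times a symmetric polynomial, and has degree at least $m(m-1)$ if it is nonzero. Degree $\le n$ in each variable leaves a symmetric factor of degree $\le n-2(m-1)$ in each, so for the rational normal curve of degree $n\ge 2m-2$ the space of forms of degree $m$ vanishing on $Sec^{m-2}X$ has dimension $\binom{n-m+2}{m}$. For $m=2$ this is the $\binom n2$ quadrics through the curve. For $m=3,\ n=4$ it is $1$: the cubic secant hypersurface of the rational normal quartic.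

**By hand: $n=2$.** For $\mathbb P^d$ with $\mathcal O(2)$ and $m=d+1$, the determinant corresponds, up to a scalar, to $\det\big((1,x_1),\dots,(1,x_m)\big)^2=\det(x_1-x_m,\dots,x_{m-1}-x_m)^2$. This is an element of $K_{d+1}(\Bbbk^d)$ of degree $2d$.

## 4. A whole jet space inside the zero locus

**The plan.** We look for a large linear space on which every degree-$m$ form vanishing on $Sec^{m-2}X$ is forced to vanish. For $p\in X$ and $r\ge1$, take the space of functionals on $W$ that depend only on the $r$-jet of a section at $p$. If $A$ separates $r$-jets at $p$, it has dimension $\binom{d+r}{r}$. On the other side, the affine cone over $Sec^{m-2}X$ is the closure of the image of $\hat X^{m-1}\to W^*$, $(v_i)\mapsto\sum v_i$, where $\hat X$ is the cone over $X$. So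
$$\dim(\text{cone over }Sec^{m-2}X)\le (d+1)(m-1). \tag{2}$$
If the $r$-jet space lies in the zero locus and $\binom{d+r}r>(d+1)(m-1)$, we win. As we shall see in Lemma 3 for $r=3$, the vanishing follows if $K_m(\Bbbk^d)$ has no nonzero element of degree $\le rm$.

**First attempt: $r=1$ and $r=2$.** For $r=1$ the jet space has dimension $d+1\le(d+1)(m-1)$, so nothing is gained. For $r=2$ two ranges of $m$ have to be looked at.

- If $m\le d+1$, let $y_i\in\Bbbk^{m-1}$ consist of the first $m-1$ coordinates of $x_i$. Then $\det(y_1-y_m,\dots,y_{m-1}-y_m)^2$ is a nonzero element of $K_m(\Bbbk^d)$ of degree $2(m-1)\le 2m$, so the needed vanishing statement is false.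
- If $m\ge d+2$, then $(d+1)(m-1)\ge(d+1)^2>\binom{d+2}2$, so the dimension comparison is lost.

So $2$-jets work for no pair $(d,m)$. The determinantal varieties of Section 2 are where this can be seen: for $\mathcal O(2)$ the $2$-jet space is all of $W^*$, and for $m\le d+1$ nonzero minors exist.

**Third-order jets.** For $r=3$ the comparison $\binom{d+3}3>(d+1)(m-1)$ reads $m-1<\frac{(d+2)(d+3)}6$. So we want $K_m(\Bbbk^d)$ to have no nonzero element of degree $\le3m$ already for some $m$ a little below $d^2/6$. The following statement, proved in Sections 5 and 6, achieves this with $d^2/9$.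

**Proposition 2.** If $m>\frac{d^2}9+3d+4$, then every nonzero homogeneous element of $K_m(\Bbbk^d)$ has degree $>3m$. Equivalently, $K_m(\Bbbk^d)$ contains no nonzero element all of whose terms have degree $\le 3m$.

For $d=1$ it can be checked by hand: it says $m(m-1)>3m$ for $m\ge8$ (true from $m=5$ on).

For $p\in X$ let $J_p\subset W^*$ be the space of functionals that factor through $W\to A\otimes\mathcal O_X/\mathfrak m_p^4$. If this map is surjective, $\dim J_p=\binom{d+3}3$.

**Lemma 3.** Let $b>\frac{d^2}9+3d+4$, and let $\Phi\in S^bW$ satisfy (1). Then $\Phi$ vanishes on $J_p$ for every $p\in X$.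

*Proof.* **Step 1: a power series out of $\Phi$.** Choose local parameters at $p$ and a trivialization of $A$ near $p$, and let $\tau:W\to\Bbbk[[t_1,\dots,t_d]]$ be Taylor expansion. Regard $\Phi$ as a symmetric tensor in $W^{\otimes b}$, so that $\tilde\Phi(\mu_1,\dots,\mu_b)=(\mu_1\otimes\cdots\otimes\mu_b)(\Phi)$. Let $\hat F\in\Bbbk[[x_1,\dots,x_b]]$ be its image under $s_1\otimes\cdots\otimes s_b\mapsto\tau(s_1)(x_1)\cdots\tau(s_b)(x_b)$, where each $x_i$ is a group of $d$ variables. It is symmetric in the groups.

**Step 2: $\hat F$ vanishes on the diagonals.** Multiply the first two tensor factors of $\Phi$ to get an element of $H^0(X,A^2)\otimes W^{\otimes(b-2)}$. Contracting it with $\mu_3\otimes\cdots\otimes\mu_b$ gives a section of $A^2$ whose value at $x$ is $\tilde\Phi(\mathrm{ev}_x,\mathrm{ev}_x,\mu_3,\dots,\mu_b)=0$ by (1). A section of a line bundle on a variety that vanishes at every point is $0$. As this holds for all $\mu_i$, the element itself is $0$. Since $\tau(s)\tau(s')$ is the Taylor expansion of $ss'$, the series $\hat F(x_1,x_1,x_3,\dots,x_b)$ is the expansion of this element, so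 it is $0$. By symmetry $\hat F$ vanishes on all diagonals.

**Step 3: truncation by total degree.** Let $F_w$ be the part of $\hat F$ of total degree $w$. It is a symmetric polynomial, and setting $x_i=x_j$ preserves total degree, so $F_w\in K_b(\Bbbk^d)$. By Proposition 2 (with $b$ for $m$), $F_w=0$ for $w\le3b$.

**Step 4: evaluation on $J_p$.** If $\lambda\in J_p$, then $\lambda=\ell\circ\tau$ with $\ell$ killing $\mathfrak m^4$. So $\Phi(\lambda)=\lambda^{\otimes b}(\Phi)$ depends only on the terms of $\hat F$ of degree $\le3$ in each group $x_i$. These have total degree $\le3b$, hence are all zero, and $\Phi(\lambda)=0$. $\square$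

Step 3 shows why Proposition 2 must speak of total degree $\le3m$ and not of degree $\le3$ in each variable: keeping only the terms of degree $\le3$ in each variable can destroy the vanishing on diagonals. For example $(x_1-x_2)^4\in K_2(\Bbbk)$ truncates to $-4x_1^3x_2+6x_1^2x_2^2-4x_1x_2^3$, which is $-2x^4$ at $x_1=x_2=x$.

**Proof of Theorem A (given Proposition 2).** Let $d=41$, $m=k+2=314$, $A=\mathcal O(n)$, $n\ge3$. We have $\frac{41^2}9+3\cdot41+4=313.77\ldots<314$. Let $\Phi$ be a form of degree $314$ vanishing on $Sec^kX$. By Lemma 1 it satisfies (1), and by Lemma 3 it vanishes on $J_p$ for any chosen point $p$. Since $n\ge3$, $\mathcal O(n)$ separates $3$-jets at $p$ (in an affine chart centered at $p$ all polynomials of degree $\le3$ occur). So $\dim J_p=\binom{44}3=13244$ and $\mathbb P(J_p)$ is a $\mathbb P^{13243}$. By (2), $\dim Sec^kX\le 42\cdot313-1=13145$. So the common zero locus of these forms is strictly larger than $Sec^kX$. $\square$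

Two remarks on the numbers. For $n=3$ we have $\dim W=\binom{44}3$, so $J_p=W^*$ and there is no nonzero form of degree $314$ vanishing on $Sec^{312}X$ at all. For $d=40$ the smallest $m$ allowed by Proposition 2 is $302$, and $(d+1)(m-1)=41\cdot301=12341=\binom{43}3$: the two sides are equal, and this comparison just fails.

## 5. Multicubic forms: from $d^2/6$ to $d^2/9$

The cleanest elements of degree $3m$ would be those of degree exactly $3$ in each variable. Section 6 reduces Proposition 2 to these, at the cost of passing from $m$ to a number $h\ge m-2d-4$ of variables. So we must bound the number of variables of a multicubic form.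

**The sensible count, and where it stops.** Let $T(x_1,\dots,x_h)\ne0$ be symmetric, cubic in each $x_i\in V=\Bbbk^d$, and zero whenever $x_i=x_j$. By symmetry $T$ is even in $x_1-x_j$, so it vanishes to order $2$ there: for fixed general $x_2,\dots,x_h$ it is a cubic form in $x_1$, singular at $x_2,\dots,x_h$. A singular point is at most $d$ linear conditions on the $\binom{d+2}3$ coefficients. Suppose, optimistically, that these conditions are always independent as long as they can be. Then $T=0$ once $(h-1)d\ge\binom{d+2}3$, that is, once $h-1\ge\frac{(d+1)(d+2)}6$. With $h\ge m-2d-4$ this needs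
$$m-1\ \ge\ 2d+4+\tfrac{(d+1)(d+2)}6=\tfrac{(d+2)(d+13)}6,$$
whereas the dimension comparison needs $m-1<\frac{(d+2)(d+3)}6$. The two are incompatible for every $d$: the leading constant $\frac16$ is the same on both sides, and the lower terms are against us. We need a constant strictly below $\frac16$, so we must use the vanishing in all variables at once.

**Proposition 4.** Let $V=\Bbbk^d$ and let $T(x_1,\dots,x_h)\ne0$ be a symmetric polynomial on $V^h$, homogeneous of degree $3$ in each $x_i$, with $T=0$ whenever $x_i=x_j$ for some $i\ne j$. Then $h\le d+\frac{d^2}9$.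

**Small cases.** For $d=1$ the bound is $h\le1$: indeed $c\,x_1^3x_2^3$ vanishes at $x_1=x_2$ only if $c=0$. For $d=2$ it is $h\le2$. Here homogeneity makes $T$ vanish when $x_i,x_j$ are proportional, so $\det(x_i,x_j)$ divides $T$, and by symmetry so does its square; hence $2(h-1)\le3$. For $d=3$ the bound is $h\le 4$, and
$$\det(x_1,x_2,x_3)\det(x_1,x_2,x_4)\det(x_1,x_3,x_4)\det(x_2,x_3,x_4)$$
has $h=4$. It is cubic in each $x_i$ and vanishes on the diagonals. Swapping $x_1,x_2$ changes the sign of the first two factors and exchanges the last two; for $x_2,x_3$ the first and last factors change sign and the other two are exchanged; for $x_3,x_4$ the last two factors change sign and the first two are exchanged. So it is symmetric.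

**Proof of Proposition 4.** If $h\le d$ there is nothing to show. Assume $h>d$ and put $h'=h-d\ge1$. We must show $h'\le d^2/9$.

**Step 1: linearize.** The aim is to replace $T$ by a multilinear form on $S^3V$. In characteristic $0$ every cubic form on $V$ is $x\mapsto\ell(x^3)$ for a unique linear functional $\ell$ on $S^3V$. Applying this in each variable, $T(x_1,\dots,x_h)=\tilde T(x_1^3,\dots,x_h^3)$ for a unique $h$-linear form $\tilde T$ on $S^3V$, and $\tilde T$ is symmetric by uniqueness. The cubes span $S^3V$ (a functional killing all cubes is the zero cubic form). So fixing all but two arguments of $\tilde T$ at arbitrary $w_3,\dots,w_h\in S^3V$ gives a symmetric bilinear form $\beta$ with $\beta(x^3,x^3)=0$ for all $x$: this holds by hypothesis when the $w_i$ are cubes, hence always. Differentiating in direction $w$ gives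
$$\beta(x^3,x^3)=0,\qquad \beta(x^3,x^2w)=0\qquad\text{for all }x,w\in V. \tag{3}$$

**Step 2: spend $d$ of the variables on a basis.** This removes all monomials with a square. Since $T\ne0$ and $h>d$, we can choose $x_1,\dots,x_h$ with $T(x_1,\dots,x_h)\ne0$ and $x_1,\dots,x_d$ linearly independent (both conditions are open and dense). Let $u_i=x_i$ for $i\le d$, a basis of $V$. Then
$$T'(v_1,\dots,v_{h'})=\tilde T(u_1^3,\dots,u_d^3,v_1,\dots,v_{h'})$$
is not identically zero. By (3), applied to the slot holding $u_i^3$ and another slot, $T'$ vanishes if one of its arguments is divisible by some $u_i^2$. For a triple (a $3$-element subset) $S=\{a,b,c\}\subset\{1,\dots,d\}$ write $u_S=u_au_bu_c$. Monomials span $S^3V$ and those with a square contribute nothing, so there are triples $S_1,\dots,S_{h'}$ with $T'(u_{S_1},\dots,u_{S_{h'}})\ne0$. Fix them. The rest is a study of this family of triples.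

In the $d=3$ example, with $x=\sum s_iu_i$ and $u_1,u_2,u_3$ the standard basis, $T(u_1,u_2,u_3,x)=-s_1s_2s_3$. Thus $h'=1$, $S_1=\{1,2,3\}$, and since $x^3$ contains $6s_1s_2s_3\,u_{S_1}$, $T'(u_{S_1})=-\frac16$.

**Step 3: the exchange relations.** We extract from (3) what happens to two arguments when the others stay fixed. Let $\beta$ arise from $T'$ by fixing all but two arguments. Put $x=\sum s_iu_i$, so $x^3=\sum_{|\alpha|=3}\frac{3!}{\alpha!}s^\alpha u^\alpha$, and take the coefficient of $s^\gamma$, $|\gamma|=6$, in $\beta(x^3,x^3)=0$:
$$\sum_{\alpha+\alpha'=\gamma}\frac1{\alpha!\,\alpha'!}\,\beta(u^\alpha,u^{\alpha'})=0. \tag{4}$$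
By Step 2 only terms with both $u^\alpha,u^{\alpha'}$ squarefree survive, and their coefficients are all $1$.

(a) *If $|S\cap S'|\ge2$, then $\beta(u_S,u_{S'})=0$.* Take $u^\gamma=u_Su_{S'}$. If $S=S'$, the only squarefree decomposition is $u_S\cdot u_S$. If $S=\{a,b,c\}$ and $S'=\{a,b,c'\}$, then $u^\gamma=u_a^2u_b^2u_cu_{c'}$; both factors contain $u_a,u_b$, and one gets $u_c$, the other $u_{c'}$. So (4) reads $\beta(u_S,u_S)=0$ or $2\beta(u_S,u_{S'})=0$.

(b) *If $S=\{x,y,z\}$, $S'=\{x,u,v\}$ and $S\cap S'=\{x\}$, then*
$$\beta(u_{xyz},u_{xuv})+\beta(u_{xyu},u_{xzv})+\beta(u_{xyv},u_{xzu})=0 .$$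
(Here $x,y,z,u,v$ are elements of $\{1,\dots,d\}$.) In $u^\gamma=u_x^2u_yu_zu_uu_v$ both squarefree factors contain $u_x$, and the other four indices split into two pairs in three ways. Each occurs in two orders.

By (a), *the $S_i$ are pairwise distinct and any two meet in at most one element.*

This alone is not yet enough. The $3h'$ pairs inside the triples are distinct, so $3h'\le\binom d2$ and $h'\le\frac{d(d-1)}6$: the constant $\frac16$ again. The gain must come from (b).

**Step 4: uncovered pairs.** Each two triples that meet force certain pairs to lie in no triple. Call a pair of elements of $\{1,\dots,d\}$ *covered* if it lies in some $S_i$ (then in exactly one), and *uncovered* otherwise.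

(c) *If $\{x,y,z\}$ and $\{x,u,v\}$ are two different members of $\{S_i\}$, then either $yu,zv$ are both uncovered, or $yv,zu$ are both uncovered.* Keep the other $S_l$ fixed. The first term in (b) is nonzero, so one of the other two is. Say replacing the two triples by $\{x,y,u\},\{x,z,v\}$ gives a nonzero value of $T'$. Then (a) applies to the new family: $\{x,y,u\}$ and $\{x,z,v\}$ meet each remaining $S_l$ in at most one element. So neither $yu$ nor $zv$ lies in a remaining $S_l$. They also lie in neither of the two original triples. So they are uncovered. In the other case the same argument gives $yv,zu$.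

**Step 5: count around a vertex.** Let $r_x$ be the number of $S_i$ containing $x$. Let $x\ne y$ lie in a common $S_i$. Each of the other $r_x-1$ triples $\{x,u,v\}$ through $x$ contains, by (c), some $w\in\{u,v\}$ with $yw$ uncovered. These $w$ are different from $y$ and from each other, because triples through $x$ meet only in $x$. On the other hand exactly $2r_y$ elements $w$ have $yw$ covered, because the $r_y$ triples through $y$ meet only in $y$. All these elements lie among the $d-1$ elements other than $y$, so $2r_y+(r_x-1)\le d-1$, that is,
$$r_x+2r_y\le d. \tag{5}$$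

**Step 6: sum up.** Add (5) over the six ordered pairs of elements of a triple $\{x,y,z\}=S_i$. Each element occurs twice in the first place and twice in the second, so $6(r_x+r_y+r_z)\le6d$. Now add $r_x+r_y+r_z\le d$ over all $h'$ triples; each $x$ occurs in $r_x$ of them, so $\sum_xr_x^2\le h'd$. Since $\sum_xr_x=3h'$, Cauchy–Schwarz gives
$$9h'^2=\Big(\sum_x r_x\Big)^2\le d\sum_xr_x^2\le d^2h',$$
so $h'\le d^2/9$. $\square$

## 6. Total degree at most $3m$: reduction to multicubics

**Proof of Proposition 2.** Suppose $K_m=K_m(\Bbbk^d)$ has a nonzero homogeneous element of degree $\le3m$. We show that $m\le\frac{d^2}9+3d+4$, and may assume $m\ge2$. Let $F\ne0$ be a homogeneous element of $K_m$ of minimal degree $D$, so $D\le3m$.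

The difficulty is that the $3m$ units of degree may be spread unevenly among the variables. We first use translations to force degree at least $2$ everywhere, which leaves an average excess of about $1$ per variable, and then show that few variables have excess $0$.

**Step 1: $F$ is translation invariant.** For $v\in V$, the polynomial $F(x_1+tv,\dots,x_m+tv)$ lies in $K_m$ for every $t\in\Bbbk$. So its $t$-derivative at $0$ is in $K_m$, homogeneous of degree $D-1$, and therefore $0$ by minimality of $D$. This identity holds at all points $(x_i)$, so $F(x_1+tv,\dots,x_m+tv)$ does not depend on $t$.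

**Step 2: normalize so that every variable has degree at least $2$.** Put $M=m-1$ and $f(x_1,\dots,x_M)=F(x_1,\dots,x_M,0)$. By Step 1, $F(x_1,\dots,x_m)=f(x_1-x_m,\dots,x_M-x_m)$, so $f\ne0$. It is homogeneous of degree $D$, $S_M$-symmetric, and vanishes when $x_i=x_j$. Moreover *every monomial of $f$ has degree $\ge2$ in each $x_i$*. Indeed, write $F$ in terms of $u=x_i+x_m$, $v=x_i-x_m$ and the other variables. Symmetry makes $F$ even in $v$, and $F$ vanishes at $v=0$, so all its terms have $v$-degree $\ge2$. Setting $x_m=0$ makes $u=v=x_i$.

Decompose $f=\sum_{e\in\mathbb N^M}f_e$, where $f_e$ is homogeneous of degree $2+e_i$ in $x_i$ for each $i$. If $f_e\ne0$, then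
$$\sum_ie_i=D-2M\le3(M+1)-2M=M+3 .$$
Permuting the variables permutes the $f_e$; in particular $f_e$ is symmetric in $x_i,x_j$ if $e_i=e_j$. Finally, $f|_{x_i=x_j}=0$ splits by the degrees in the $x_l$ ($l\ne i,j$) and in the common variable:
$$\sum_{e'}f_{e'}|_{x_i=x_j}=0,\qquad\text{sum over } e'\text{ with } e'_l=e_l\ (l\ne i,j),\ e'_i+e'_j=e_i+e_j. \tag{6}$$

**Step 3: choose the right component.** An individual $f_e$ need not vanish on diagonals, because of the other terms in (6). The choice that removes them is this: *take $e$ with $f_e\ne0$ and with the number $z$ of zero entries of $e$ maximal.* Let $Z,O,Q$ be the sets of indices with $e_i=0$, $e_i=1$, $e_i\ge2$.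

**Step 4: $z\le d$.** Let $i\ne j$ be in $Z$. In (6) we have $e'_i+e'_j=0$, so $e'=e$ and $f_e|_{x_i=x_j}=0$. Since $f_e$ is symmetric in $x_i,x_j$, it is even in $x_i-x_j$, so it vanishes to order $2$ along $x_i=x_j$. Fix all variables except $x_i$; then $f_e$ is a quadratic form $q(x_i)$, with symmetric bilinear form $B$, say. Order $2$ at $x_j$ means that in
$$q(x_j+y)=q(x_j)+2B(x_j,y)+q(y)$$
the constant and linear terms in $y$ vanish, so $x_j$ lies in the radical of $q$. This holds for each $j\in Z\setminus\{i\}$. If $z\ge d+1$, there are at least $d$ such vectors $x_j$; for general values they span $V$, so $q=0$. Then $f_e$ vanishes on a dense set, so $f_e=0$, a contradiction.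

**Step 5: $O$ is large.** From Step 2,
$$M+3\ \ge\ \sum_ie_i=|O|+\sum_{Q}e_i=M-z+\sum_{Q}(e_i-1),$$
so $|Q|\le\sum_Q(e_i-1)\le z+3$. Hence
$$h:=|O|=M-z-|Q|\ge M-2z-3\ge M-2d-3=m-2d-4 .$$

**Step 6: a multicubic form appears.** Let $i\ne j$ be in $O$. In (6) the pairs $(e'_i,e'_j)$ are $(1,1)$, $(0,2)$, $(2,0)$. In the last two cases $e'$ has $z+1$ zero entries, so $f_{e'}=0$ by the choice of $e$. Hence $f_e|_{x_i=x_j}=0$ for all $i\ne j$ in $O$. Specialize the variables $x_l$, $l\notin O$, to constants for which $f_e$ does not become $0$. The result is a nonzero polynomial in $(x_i)_{i\in O}$ which is symmetric, cubic in each $x_i$, and zero on all diagonals. By Proposition 4 (trivially, if $h\le d$), $h\le d+\frac{d^2}9$. With Step 5, $m-2d-4\le d+\frac{d^2}9$, that is, $m\le\frac{d^2}9+3d+4$. $\square$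

This completes the proof of Theorem A.

## 7. Several jet spaces and simple points: Theorem B

When $k$ grows, $(d+1)(m-1)$ eventually exceeds $\binom{d+3}3$, so one jet space is no longer enough. The remedy is to use several fat points: each $J_{p}$ is larger than the span of $a_0(d)-1$ affine tangent spaces, and the remaining degree is filled with ordinary points of $X$.

**Proof of Theorem B.** **Step 1: numbers.** Let $d\ge41$, $a=a_0(d)$, $m=k+2\ge a$. Since $\lfloor y\rfloor+1>y$, we have $a>\frac{d^2}9+3d+4$, as Lemma 3 needs. Also
$$a-1\le\tfrac{d^2}9+3d+4<\tfrac{(d+2)(d+3)}6 .$$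
The last inequality, multiplied by $18$, is $d^2-39d-54>0$; at $d=41$ the left side is $28$, and it increases for $d\ge41$. Multiplying by $d+1$,
$$\tbinom{d+3}3>(d+1)(a-1).$$
Divide with remainder: $m-1=j(a-1)+t$ with $0\le t\le a-2$. As $m\ge a$, we have $j\ge1$.

**Step 2: independent jets.** Fix distinct points $p_1,\dots,p_j,q_1^0,\dots,q_t^0\in X$. By Serre vanishing, applied to the ideal sheaf of the corresponding fat-point scheme, for $n\gg0$ the bundle $A=L^n$ is very ample and, with $W=H^0(X,A)$,
$$W\longrightarrow\bigoplus_iA\otimes\mathcal O/\mathfrak m_{p_i}^4\ \oplus\ \bigoplus_lA\otimes\mathcal O/\mathfrak m_{q_l^0}^2\quad\text{is surjective.} \tag{7}$$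
We also take $n$ so large that $\dim W\ge m-1$. By (7) the sum $J=\sum_iJ_{p_i}$ is direct, of dimension $j\binom{d+3}3$.

**Step 3: a large set of common zeros.** We claim that every form $\Phi$ of degree $m$ vanishing on $Sec^kX$ vanishes at
$$\lambda_1+\dots+\lambda_j+c_1\mathrm{ev}_{q_1}+\dots+c_t\mathrm{ev}_{q_t}\qquad\text{for all }\lambda_i\in J_{p_i},\ q_l\in X,\ c_l\in\Bbbk .$$
By Lemma 1, $\Phi$ satisfies (1). Expand by multilinearity into multiples of terms
$$\tilde\Phi(\lambda_1^{b_1},\dots,\lambda_j^{b_j},\mathrm{ev}_{q_1}^{\gamma_1},\dots,\mathrm{ev}_{q_t}^{\gamma_t}),\qquad\sum b_i+\sum\gamma_l=m .$$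
If some $\gamma_l\ge2$, the term is $0$ by (1). Otherwise $\sum\gamma_l\le t$, so $\sum b_i\ge m-t=j(a-1)+1$, and some $b_i\ge a$. For this $i$ the contraction $\Psi(\lambda)=\tilde\Phi(\lambda^{b_i},\text{the other arguments})$ satisfies (1) by Lemma 1, and its degree $b_i\ge a$ exceeds $\frac{d^2}9+3d+4$. So $\Psi$ vanishes on $J_{p_i}$ by Lemma 3, and the term $\Psi(\lambda_i)$ is $0$.

**Step 4: its dimension.** Let $\hat X\subset W^*$ be the affine cone over $X$. By Step 3 the common zero cone contains the image of
$$\psi:J\times\hat X^t\to W^*,\qquad(\lambda,v_1,\dots,v_t)\mapsto\lambda+\sum v_l .$$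
Take a point of the source with each $v_l\ne0$ on the line of $q_l^0$. It is a smooth point, since $\hat X$ is smooth away from the origin. The tangent space of $\hat X$ at $v_l$ is spanned by the value and the first derivatives of sections at $q_l^0$, so it is $(A\otimes\mathcal O/\mathfrak m_{q_l^0}^2)^*\subset W^*$, of dimension $d+1$. The image of $d\psi$ is the sum of $J$ and these $t$ tangent spaces, and by (7) this sum is direct. So $d\psi$ is injective at a smooth point of the irreducible source, and the closure of the image has the dimension of the source: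
$$j\tbinom{d+3}3+t(d+1)\;>\;j(d+1)(a-1)+t(d+1)=(d+1)(m-1)\;\ge\;\dim(\text{cone over }Sec^kX),$$
where the strict inequality uses $j\ge1$ and Step 1, and the last one is (2). Passing from cones to projective varieties lowers both sides by one. So the common zero locus of all forms of degree $k+2$ vanishing on $Sec^kX$ has dimension strictly larger than $\dim Sec^kX$. By Section 2, both assertions of the Conjecture fail for $(X,L,k)$. $\square$
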